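
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{remark}
\newtheorem*{remark}{Remark}

\title{Rock--paper--scissors in the Bakry--\'Emery curvature flow:\\ a weighted graph on which the flow does not converge}


\begin{abstract}
The Bakry--\'Emery curvature flow deforms the transition probabilities of a random walk on a finite graph. It was conjectured that, with its Markovian normalization, this flow converges for every non-degenerate initial condition without laziness. We disprove this. On an explicit Cayley graph of $\mathbb Z/311$ of degree $30$, and on an infinite family of blow-ups of it, the flow does not converge for Lebesgue-almost every member of a $5$-parameter family of initial conditions. The mechanism is that a suitable pattern of triangles turns the flow into a six-variable system that has a rock--paper--scissors system on one of its faces. We also show that triangles are indispensable: on triangle-free graphs the flow is, after a change of variables, an analytic gradient flow on a product of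 spheres, and it always converges.
\end{abstract}

\section{The flow and the results}

Let $G=(V,E)$ be a finite, simple, connected, undirected graph with at least two vertices, and write $S_1(u)$ for the set of neighbors of $u\in V$. A \emph{Markovian weighting scheme without laziness} is a matrix $P=(p_{uv})_{u,v\in V}$ with $p_{uv}\ge0$, with $p_{uv}=0$ unless $\{u,v\}\in E$ (in particular $p_{uu}=0$), and with $\sum_v p_{uv}=1$ for every $u$. It is \emph{non-degenerate} if $p_{uv}>0$ for all adjacent $u,v$, in both directions. A non-degenerate $P$ is thus the transition matrix of a random walk that can cross each edge either way and never stays put. No relation between $p_{uv}$ and $p_{vu}$ is required.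

Given a non-degenerate Markovian scheme $P_0$ without laziness, the \emph{curvature flow} is the solution $P(t)$, $t\ge 0$, with $P(0)=P_0$ of
\begin{equation}\label{flow}
p_{uv}'=p_{uv}\Big(N_u-4p_{vu}-2\!\!\sum_{w\in S_1(u)}\!\!p_{vw}\Big)+\!\!\sum_{w\in S_1(u)}\!\!p_{uw}p_{wv}\qquad(\{u,v\}\in E),
\end{equation}
\begin{equation}\label{N}
N_u=4\sum_{w\in S_1(u)}p_{uw}p_{wu}+\sum_{w,w'\in S_1(u)}p_{uw}p_{ww'},
\end{equation}
all other entries of $P(t)$ being zero. This is the flow of \cite{CKLMPS} with the Markovian normalization given there by the Bakry--\'Emery curvature, $C_x(t)=K^{d(x,\cdot)}_{P(t),\infty}(x)$. In general the laziness $p_{uu}$ stays constant and enters the formula; when it is zero the system takes the form \eqref{flow}. We use nothing about curvature beyond these equations.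

The terms are easy to read. The weight $p_{uv}$ is decreased in proportion to the probability $p_{vu}$ of returning from $v$ to $u$ and to the probability $\sum_{w\in S_1(u)}p_{vw}$ of stepping from $v$ to a common neighbor. It is increased by the probability of going from $u$ to $v$ in two steps around a triangle. The term $N_u$ is the same for all $v$ and only keeps the total constant: summing \eqref{flow} over $v$ gives
\[
\Big(\sum_v p_{uv}\Big)'=N_u\Big(\sum_v p_{uv}-1\Big),
\]
so row sums equal to $1$ are preserved. As long as all weights on edges are positive we have $N_u\ge0$ and, because the row sum at $v$ is $1$ and $u\notin S_1(u)$, also $4p_{vu}+2\sum_{w\in S_1(u)}p_{vw}\le4$. Hence $p_{uv}'\ge-4p_{uv}$ and $p_{uv}(t)\ge p_{uv}(0)e^{-4t}$, so no weight can reach $0$ in finite time. Since the weights are also bounded by $1$, the flow exists for all $t\ge0$ and stays Markovian and non-degenerate. As the right-hand side of \eqref{flow} is polynomial, solutions are unique.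

\begin{conjecture}[{\cite{CKLMPS}}]
For every $G$ and $P_0$ as above, $\lim_{t\to\infty}P(t)$ exists.
\end{conjecture}

There is a good reason to expect convergence. If $G$ has no triangles, only the return terms survive. After the substitution $s_{uv}=\sqrt{p_{uv}}$ the flow is the downward gradient flow of the total return weight $\sum_{\{u,v\}\in E}p_{uv}p_{vu}$, and bounded analytic gradient flows converge.

\begin{theorem}\label{thm:trianglefree}
If $G$ is triangle-free, then the flow \eqref{flow} converges for every non-degenerate Markovian initial scheme without laziness.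
\end{theorem}

Triangles can destroy the gradient structure. They allow one family of weights to suppress a second one without being influenced back (apart from the normalizing term $N_u$), and three families can be arranged so that each is suppressed by the next in cyclic order. To state the result, note that $6^5=7776=25\cdot311+1$, so multiplication by $6$ on $\mathbb Z/311$ has order $5$. For $i\in\mathbb Z/5$ put
\[
a_i=19\cdot6^i,\qquad b_i=35\cdot6^i,\qquad c_i=6^i .
\]
Explicitly, for $i=0,\dots,4$ and modulo $311$,
\begin{equation}\label{abc}
a=(19,114,62,61,55),\qquad b=(35,-101,16,96,-46),\qquad c=(1,6,36,-95,52).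
\end{equation}
Let $A=\{a_i\}$, $B=\{b_i\}$, $C=\{c_i\}$ and $S=\pm A\cup\pm B\cup\pm C$. The $15$ absolute values in \eqref{abc} are distinct, so $|S|=30$. For $m\ge1$ let $G_m$ be the graph with vertex set $\mathbb Z/311\times\{1,\dots,m\}$ and
\[
(g,i)\sim(g',j)\iff g'-g\in S .
\]
Thus $G_1$ is the Cayley graph of $\mathbb Z/311$ with connection set $S$, and $G_m$ arises from it by replacing every vertex by $m$ independent copies. The graph $G_m$ is simple since $0\notin S$, and it is connected since $\pm1\in S$ (for instance $(g,i)\sim(g+1,k)\sim(g,j)$). Given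
\begin{equation}\label{params}
\alpha_\pm,\beta_\pm,\gamma_\pm>0\quad\text{with}\quad5(\alpha_++\alpha_-+\beta_++\beta_-+\gamma_++\gamma_-)=1,
\end{equation}
let $\pi$ be the function on $S$ equal to $\alpha_\pm$ on $\pm A$, to $\beta_\pm$ on $\pm B$ and to $\gamma_\pm$ on $\pm C$, and put
\begin{equation}\label{init}
p_{(g,i),(g+s,j)}(0)=\pi_s/m\qquad(s\in S).
\end{equation}
This is a non-degenerate Markovian scheme without laziness.

\begin{theorem}\label{thm:main}
Let $m\ge1$. For Lebesgue-almost every choice of $(\alpha_\pm,\beta_\pm,\gamma_\pm)$ in the $5$-dimensional open simplex \eqref{params}, the flow on $G_m$ starting at \eqref{init} does not converge as $t\to\infty$. In particular, the conjecture is false, already for the $30$-regular graph $G_1$ on $311$ vertices.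
\end{theorem}

The theorem concerns this $5$-parameter family. We do not claim non-convergence for an open set in the space of all initial schemes on $G_m$.

Section~\ref{sec:gradient} proves Theorem~\ref{thm:trianglefree}. Section~\ref{sec:mechanism} isolates the effect of one triangle relation and shows where the number $311$ comes from. Section~\ref{sec:graph} reduces the flow on $G_m$ to a system in six variables. Section~\ref{sec:rps} treats the three-variable rock--paper--scissors system that sits on a face of it, where the argument can be seen in a few lines. Section~\ref{sec:six} treats the full system.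

\section{Without triangles: a gradient flow}\label{sec:gradient}

A first example shows the behavior. On the path with vertices $1,2,3,4$ we have $p_{12}=p_{43}=1$; write $p_{21}=a$, $p_{34}=b$, so that $p_{23}=1-a$ and $p_{32}=1-b$. Then \eqref{flow} gives $a'=4a\big(a+(1-a)(1-b)-1\big)=-4ab(1-a)$ and, by symmetry, $b'=-4ab(1-b)$. Both decrease, hence converge. The total return weight is $a+(1-a)(1-b)+b=1+ab$, and it decreases. This is the general picture.

\begin{proof}[Proof of Theorem~\ref{thm:trianglefree}]
Adjacent vertices $u,v$ have no common neighbors, so every term of \eqref{flow} and \eqref{N} that contains $p_{vw}$, $p_{ww'}$ or $p_{wv}$ with $v,w,w'\in S_1(u)$ vanishes. What remains is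
\[
p_{uv}'=4p_{uv}(N_u^0-p_{vu}),\qquad N_u^0=\sum_w p_{uw}p_{wu}.
\]
Since all edge weights stay positive, $s_{uv}=\sqrt{p_{uv}}$ is smooth in $t$ and satisfies
\[
s_{uv}'=2s_{uv}(N_u^0-s_{vu}^2).
\]
The point $s$ moves in the product of spheres $\mathbb S=\prod_u\{(s_{uv})_{v\in S_1(u)}:\sum_v s_{uv}^2=1\}$, a compact real-analytic submanifold of Euclidean space. Put $\Phi(s)=\sum_{\{u,v\}\in E}s_{uv}^2s_{vu}^2$. Then $\partial\Phi/\partial s_{uv}=2s_{uv}s_{vu}^2$. The component of this vector along the radius of the $u$-th sphere is $\sum_v2s_{uv}^2s_{vu}^2=2N_u^0$, so projecting to the tangent space of $\mathbb S$ gives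
\[
(\operatorname{grad}_{\mathbb S}\Phi)_{uv}=2s_{uv}(s_{vu}^2-N_u^0),\qquad\text{that is,}\qquad s'=-\operatorname{grad}_{\mathbb S}\Phi(s).
\]

That such trajectories converge is {\L}ojasiewicz's argument, which we recall. Let $s^*$ be an $\omega$-limit point of the trajectory and $\Phi^*=\Phi(s^*)$; since $\frac{d}{dt}\Phi=-|\operatorname{grad}_{\mathbb S}\Phi|^2\le0$, we have $\Phi(s(t))\downarrow\Phi^*$. If $\Phi(s(t_0))=\Phi^*$ for some $t_0$, then $\Phi$ is constant from $t_0$ on, so $s'=0$ from then on, and we are done. Otherwise $\Phi(s(t))>\Phi^*$ for all $t$, and we use {\L}ojasiewicz's gradient inequality, applied in an analytic chart: there are $r,K>0$ and $\theta\in[\frac12,1)$ with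
\[
|\operatorname{grad}_{\mathbb S}\Phi|\ge K|\Phi-\Phi^*|^\theta\quad\text{on }\{s\in\mathbb S:|s-s^*|<r\}.
\]
As long as $|s(t)-s^*|<r$, this yields
\[
-\tfrac{d}{dt}(\Phi-\Phi^*)^{1-\theta}=(1-\theta)(\Phi-\Phi^*)^{-\theta}|\operatorname{grad}_{\mathbb S}\Phi|^2\ge(1-\theta)K|s'| .
\]
Choose a time at which $|s-s^*|<r/3$ and $(\Phi-\Phi^*)^{1-\theta}<(1-\theta)Kr/3$. From then on the length traveled inside the ball is less than $r/3$. So the trajectory never leaves the ball, has finite length, and converges. Hence so does $P(t)$.
\end{proof}

\section{What a triangle does}\label{sec:mechanism}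

\subsection*{Translation-invariant schemes}

Every symmetry of the initial scheme that comes from an automorphism $\sigma$ of the graph persists: $(p_{\sigma u,\sigma v}(t))$ solves \eqref{flow} with the same initial value, so it equals $(p_{uv}(t))$ by uniqueness. Let $\Gamma$ be a finite abelian group, let $S=-S\subset\Gamma\setminus\{0\}$, and form the graph on $\Gamma\times\{1,\dots,m\}$ in which $(g,i)\sim(g',j)$ if and only if $g'-g\in S$; assume it is connected. Start with $p_{(g,i),(g+s,j)}=\pi_s/m$, where $\pi_s>0$ and $\sum_{s\in S}\pi_s=1$. Translations and independent permutations of the fibers $\{g\}\times\{1,\dots,m\}$ are automorphisms preserving this scheme. As $s\ne0$, the fibers over $g$ and $g+s$ are permuted independently. Hence $p_{(g,i),(g+s,j)}(t)=\pi_s(t)/m$ for all $t\ge0$, with a function $\pi(t)$ on $S$. Insert this into \eqref{flow} with $u=(0,i)$ and $v=(s,j)$. Each sum over $w$ or $w'$ includes a sum over a fiber, which cancels one factor $1/m$; the return term $p_{vu}=\pi_{-s}/m$ contains no such sum. The result is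
\begin{equation}\label{pi}
\pi_s'=\pi_s\Big(N-\frac4m\,\pi_{-s}-2R_s\Big)+Q_s,\qquad
R_s=\sum_{\substack{r\in S\\ s+r\in S}}\pi_r,\qquad
Q_s=\sum_{\substack{r,q\in S\\ r+q=s}}\pi_r\pi_q,
\end{equation}
where $N=\frac4m\sum_s\pi_s\pi_{-s}+\sum_s\pi_sR_s$ does not depend on $s$.

The sums $R_s$ and $Q_s$ are indexed by triangles, that is, by unordered triples $\{s,r,q\}$ of elements of $S$, repetitions allowed, with $s+r+q=0$. We call them \emph{zero-sum triples}. Indeed, the condition $s+r\in S$ in $R_s$ says that $\{s,r,-(s+r)\}$ is a zero-sum triple, and $r+q=s$ in $Q_s$ says that $\{s,-r,-q\}$ is one. Suppose that every zero-sum triple has three distinct elements. Then a triple $\{s,r,q\}$ contributes $\pi_r+\pi_q$ to $R_s$ and the two ordered pairs $(-r,-q)$, $(-q,-r)$ to $Q_s$. Its total contribution to the part $Q_s-2\pi_sR_s$ of $\pi_s'$ is therefore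
\begin{equation}\label{rule}
2\pi_{-r}\pi_{-q}-2\pi_s(\pi_r+\pi_q).
\end{equation}

\subsection*{One relation}

Suppose $S$ contains $a,b,b'$ with $a=b-b'$, and that $\pi$ equals $\alpha_\pm$ at $\pm a$ and $\beta_\pm$ at both $\pm b$ and $\pm b'$. The relation produces the zero-sum triples $\{a,b',-b\}$ and $\{-a,-b',b\}$. By \eqref{rule} they contribute, apart from their effect on the common term $N$,
\begin{align*}
\text{to }\pi_a'&:\quad 2\beta_+\beta_--2\alpha_+(\beta_++\beta_-)&&\text{($a$ is the difference)},\\
\text{to }\pi_{b}'&:\quad 2\alpha_+\beta_+-2\beta_+(\alpha_-+\beta_-)&&\text{($b$ is the minuend)},\\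
\text{to }\pi_{b'}'&:\quad 2\alpha_-\beta_+-2\beta_+(\alpha_++\beta_-)&&\text{($b'$ is the subtrahend)}.
\end{align*}
If every element of the class of $b$ is the minuend in exactly one such relation and the subtrahend in exactly one other, the last two lines add up to
\begin{equation}\label{cancel}
-4\beta_+\beta_- .
\end{equation}
The weights $\alpha_\pm$ have disappeared. So $a$ is suppressed by $b$ at rate $2(\beta_++\beta_-)$ (and gains $2\beta_+\beta_-$), while $b$ does not feel $a$ at all, except through $N$. This asymmetric interaction is the key point. To make the flow turn in a circle we close up three such interactions: differences of $b$'s give $a$'s, differences of $c$'s give $b$'s, and differences of $a$'s give $c$'s.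

\subsection*{Where $311$ comes from}

To give all elements of a class the same weight we ask for a symmetry. In a ring $\mathbb Z/n$ let $a_i=\ell^ia_0$, $b_i=\ell^ib_0$, $c_i=\ell^ic_0$ with $\ell$ of multiplicative order $5$, and impose
\[
a_0=b_0-b_2,\qquad b_0=c_2-c_0,\qquad c_0=a_2-a_3 .
\]
With $c_0=1$ the first two relations give $b_0=\ell^2-1$ and $a_0=-(\ell^2-1)^2$. The third then requires $\ell^2(\ell-1)(\ell^2-1)^2=1$. Modulo $311$ this holds for $\ell=6$, as $36\cdot5\cdot35^2=220500=709\cdot311+1$; and $-35^2=-1225\equiv19$. This is how \eqref{abc} arises. What remains to be ruled out is that $S$ contains further, accidental, zero-sum triples, which would add unwanted interactions.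

\section{The graph $G_m$ and the six-variable system}\label{sec:graph}

\begin{lemma}\label{lem:triples}
Let $S$ be as in Theorem~\ref{thm:main}. The unordered triples $\{r,s,t\}\subset S$, repetitions a priori allowed, with $r+s+t=0$ are exactly the following $15$ triples $(i\in\mathbb Z/5)$ and their $15$ negatives:
\[
(\mathrm{I}_i)\ \{a_i,b_{i+2},-b_i\},\qquad
(\mathrm{II}_i)\ \{b_i,c_i,-c_{i+2}\},\qquad
(\mathrm{III}_i)\ \{c_i,a_{i+3},-a_{i+2}\}.
\]
These $30$ triples are distinct, and each consists of three distinct elements.
\end{lemma}

\begin{proof}
Represent $S$ by the integers $\pm M$, where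
\[
M=\{1,6,16,19,35,36,46,52,55,61,62,95,96,101,114\}.
\]
The integer sum of three elements of $\pm M$ is at most $3\cdot114=342<622$ in absolute value, so a zero-sum triple modulo $311$ has integer sum $0$ or $\pm311$. If the sum is $0$, then up to a global sign the triple is $\{x,y,-z\}$ with $x\le y$ and $x,y,z\in M$, $x+y=z$. If it is $\pm311$, all three signs agree, because $114+114-1<311$, and up to sign the triple is a solution of $x+y+z=311$ in $M$.

\emph{Solutions of $x+y=z$.} For each $z\in M$ we list $z-x$ for all $x\in M$ with $x\le z/2$, in increasing order of $x$; the values lying in $M$ are bold.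
\begin{center}
\begin{tabular}{r|l@{\qquad}r|l}
$z$ & $z-x$ & $z$ & $z-x$\\ \hline
$1$ & none & $55$ & $54,49,39,\mathbf{36}$\\
$6$ & $5$ & $61$ & $60,\mathbf{55},45,42$\\
$16$ & $15,10$ & $62$ & $\mathbf{61},56,\mathbf{46},43$\\
$19$ & $18,13$ & $95$ & $94,89,79,76,60,59,49$\\
$35$ & $34,29,\mathbf{19}$ & $96$ & $\mathbf{95},90,80,77,\mathbf{61},60,50$\\
$36$ & $\mathbf{35},30,20$ & $101$ & $100,\mathbf{95},85,82,66,65,\mathbf{55}$\\
$46$ & $45,40,30,27$ & $114$ & $113,108,98,\mathbf{95},79,78,68,\mathbf{62},59$\\
$52$ & $51,\mathbf{46},\mathbf{36},33$ & &
\end{tabular}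
\end{center}
There are $14$ solutions.

\emph{Solutions of $x+y+z=311$ with $x\le y\le z$.} Here $z\ge104$, so $z=114$ and $x+y=197$ with $y\le 114$. Hence $83\le x\le98$, so $x\in\{95,96\}$, and only $96+101$ works. This is one more solution.

So there are exactly $15$ zero-sum triples up to sign. They are the triples in the lemma:
\begin{center}
\begin{tabular}{c|ccccc}
$i$ & $0$ & $1$ & $2$ & $3$ & $4$\\ \hline
$(\mathrm{I}_i)$ & $16+19=35$ & $96+101+114=311$ & $16+46=62$ & $35+61=96$ & $46+55=101$\\
$(\mathrm{II}_i)$ & $1+35=36$ & $6+95=101$ & $16+36=52$ & $1+95=96$ & $6+46=52$\\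
$(\mathrm{III}_i)$ & $1+61=62$ & $6+55=61$ & $19+36=55$ & $19+95=114$ & $52+62=114$
\end{tabular}
\end{center}
Each entry is read off from \eqref{abc}; for example $(\mathrm I_1)$ is $\{114,96,101\}$ and $(\mathrm{II}_3)$ is $\{96,-95,-1\}$. The $15$ entries are the $15$ solutions found above, each occurring once. The three numbers $x,y,z$ in each solution are distinct elements of $M$. So each triple consists of three distinct elements and differs from its negative, and together with the negatives there are $30$ triples.
\end{proof}

Besides translations and permutations of fibers, multiplication by $6$ on the first coordinate is an automorphism of $G_m$ preserving \eqref{init}, because it maps each of the six classes $\pm A,\pm B,\pm C$ to itself. It permutes each class transitively. So $\pi(t)$ stays constant on the six classes, and we keep the names $\alpha_\pm(t)$, $\beta_\pm(t)$, $\gamma_\pm(t)$ for its values. Lemma~\ref{lem:triples} says that the zero-sum triples in $S$ come exactly from the relations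
\[
(\mathrm I_i)\ a_i=b_i-b_{i+2},\qquad(\mathrm{II}_i)\ b_i=c_{i+2}-c_i,\qquad(\mathrm{III}_i)\ c_i=a_{i+2}-a_{i+3}.
\]
Each $a_i$ occurs exactly once as a difference, in $(\mathrm I_i)$, once as a minuend, in $(\mathrm{III}_{i-2})$, and once as a subtrahend, in $(\mathrm{III}_{i-3})$. The elements $b_i$ and $c_i$ likewise occur once in each role: $b_i$ in $(\mathrm{II}_i)$, $(\mathrm I_i)$, $(\mathrm I_{i-2})$, and $c_i$ in $(\mathrm{III}_i)$, $(\mathrm{II}_{i-2})$, $(\mathrm{II}_i)$. Section~\ref{sec:mechanism} now applies: the difference role gives the bracket below, and the other two roles together give the last term by \eqref{cancel}. Hence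
\[
\alpha_+'=\alpha_+\Big(N-\frac4m\alpha_-\Big)+\big[2\beta_+\beta_--2\alpha_+(\beta_++\beta_-)\big]-4\alpha_+\alpha_- .
\]
The equations for $\beta_+$ and $\gamma_+$ follow by the cyclic replacement $\alpha\to\beta\to\gamma\to\alpha$. Negating all relations exchanges the subscripts $+$ and $-$.

Now put $x_\pm=5\alpha_\pm$, $y_\pm=5\beta_\pm$, $z_\pm=5\gamma_\pm$ and $\lambda=5N$, and use the time $\tau=t/5$; from here on the prime means $d/d\tau$. Write
\begin{gather*}
x=x_++x_-,\qquad y=y_++y_-,\qquad z=z_++z_-,\\
\xi=x_+x_-,\qquad \eta=y_+y_-,\qquad \zeta=z_+z_-,\qquad \kappa=4+\frac4m .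
\end{gather*}
The flow becomes
\begin{equation}\label{six}
\begin{aligned}
x_\pm'&=x_\pm(\lambda-\kappa x_\mp-2y)+2\eta,\\
y_\pm'&=y_\pm(\lambda-\kappa y_\mp-2z)+2\zeta,\\
z_\pm'&=z_\pm(\lambda-\kappa z_\mp-2x)+2\xi,
\end{aligned}
\qquad x+y+z=1,
\end{equation}
\begin{equation}\label{lambda}
\lambda=2(xy+yz+zx)+(2\kappa-4)(\xi+\eta+\zeta).
\end{equation}
The value of $\lambda$ is forced by $x+y+z=1$: adding the six equations gives $0=\lambda-2(xy+yz+zx)-2\kappa(\xi+\eta+\zeta)+4(\xi+\eta+\zeta)$.

The non-zero entries of $P(t)$ are fixed multiples of the six variables, so $P(t)$ converges if and only if the corresponding solution of \eqref{six} does. The parameter $m$ enters only through $\kappa>4$. From now on we study \eqref{six} for an arbitrary $\kappa>4$, on the open simplex $\Delta^\circ$ of points with all six coordinates positive and $x+y+z=1$. This set is positively invariant: \eqref{lambda} makes $x+y+z=1$ invariant, and as long as all coordinates are positive we have $\lambda>0$, so that each coordinate $q$ satisfies $q'\ge-(\kappa+2)q$ and cannot reach $0$ in finite time. In particular solutions starting in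 $\Delta^\circ$ exist for all $\tau\ge0$. Finally, \eqref{six} is invariant under the cyclic relabeling $x\to y\to z\to x$ and under each of the three exchanges $x_+\leftrightarrow x_-$, $y_+\leftrightarrow y_-$, $z_+\leftrightarrow z_-$.

\begin{remark}
Some exceptional initial points must be left out. The point of $\Delta^\circ$ with all coordinates $\frac16$, that is, the simple random walk on $G_m$, is stationary: there $\lambda=\frac23+\frac{2\kappa-4}{12}=\frac13+\frac\kappa6$, and each right-hand side is $\frac16(\lambda-\frac\kappa6-\frac23)+\frac2{36}=0$.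
\end{remark}

\section{The model: rock--paper--scissors}\label{sec:rps}

On the face $x_-=y_-=z_-=0$ the system \eqref{six} reduces to
\begin{equation}\label{rps}
x'=x(\lambda-2y),\quad y'=y(\lambda-2z),\quad z'=z(\lambda-2x),\qquad \lambda=2(xy+yz+zx),\quad x+y+z=1 .
\end{equation}
Here $y$ suppresses $x$, $z$ suppresses $y$, and $x$ suppresses $z$. This face is not admissible for our problem, since non-degeneracy forces all six variables to be positive; but it shows the argument without technicalities. Inside the edge $z=0$ one has $y'=2xy^2>0$, so the flow runs from the vertex $x=1$ to the vertex $y=1$, and so on around the triangle.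

Candidates for limits are found by the following observation, which also serves in the next section. There the extra term $h$ below will be a multiple of $\xi+\eta+\zeta$; here it is $0$.

\begin{lemma}\label{lem:limits}
Let $x,y,z,h\ge0$, $x+y+z=1$ and $\lambda=2(xy+yz+zx)+h$. If $\lambda\le2x$, $\lambda\le2y$ and $\lambda\le2z$, then $h=0$, and $(x,y,z)$ is either $(\frac13,\frac13,\frac13)$ or one of $(1,0,0)$, $(0,1,0)$, $(0,0,1)$.
\end{lemma}

\begin{proof}
Let $\mu$ be the smallest of $x,y,z$ and $p,q\ge\mu$ the other two. Then
\[
\mu\ge\tfrac\lambda2=\mu(p+q)+pq+\tfrac h2=\mu(1-\mu)+pq+\tfrac h2,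
\]
that is, $\mu^2\ge pq+\frac h2\ge\mu^2+\frac h2$. Hence $h=0$ and $pq=\mu^2$. If $\mu>0$, then $p=q=\mu=\frac13$. If $\mu=0$, then $pq=0$, so two of the three numbers vanish and the third is $1$.
\end{proof}

\begin{proposition}\label{prop:model}
Let $x,y,z>0$ at $\tau=0$, with $x+y+z=1$ and not all equal. Then the solution of \eqref{rps} does not converge.
\end{proposition}

\begin{proof}
Positivity is preserved, as $(\ln x)'=\lambda-2y$ is bounded, and so on. Suppose the solution converges. Since $x\le1$, the limit satisfies $\lambda\le2y$; otherwise $\ln x\to\infty$. Similarly $\lambda\le2z$ and $\lambda\le2x$. By Lemma~\ref{lem:limits} with $h=0$, the limit is the center $(\frac13,\frac13,\frac13)$ or a vertex.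

\emph{Not the center.} We have
\[
(\ln xyz)'=3\lambda-2=6(xy+yz+zx)-2(x+y+z)^2=-\big[(x-y)^2+(y-z)^2+(z-x)^2\big]\le0,
\]
so $xyz$ never exceeds its initial value. This value is less than $\frac1{27}$, the maximum of $xyz$, attained only at the center.

\emph{Not a vertex.} By cyclic symmetry suppose $x\to1$. Then $y,z,\lambda\to0$ and
\[
\Big(\ln\frac z{y^2}\Big)'=(\lambda-2x)-2(\lambda-2z)\to-2,
\]
so $z\le y^2$ for all large $\tau$. Since $1-x-y=z$,
\[
\lambda-2z=2xy-2z(1-x-y)=2xy-2z^2\ge2y(x-y^3)>0
\]
for all large $\tau$. So $y$ is eventually increasing, contradicting $y\to0$.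
\end{proof}

The vertices need this second-order comparison of $z$ with $y^2$ because in the direction of $y$ the linearization at $x=1$ vanishes.

\section{The full system}\label{sec:six}

With all six variables positive, two parts of the model argument break down. First, the equation for $x_+$ is no longer of the form $x_+'=x_+(\cdots)$, so the logarithmic argument for the limits fails, and near the vertex $x=1$ the sum $y$ need not increase: it satisfies $y'=y(\lambda-2z)-2\kappa\eta+4\zeta$, where $-2\kappa\eta$ can be of the same order $y^2$ as the growth term. Second, $3\lambda-2$ now contains the positive term $3(2\kappa-4)(\xi+\eta+\zeta)$, so there is no obvious replacement for the monotonicity of $xyz$.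

The first difficulty is removed by passing to the differences $d_x=x_+-x_-$, $d_y=y_+-y_-$, $d_z=z_+-z_-$. In \eqref{six} the product terms are the same for both signs, so they cancel:
\begin{equation}\label{diff}
d_x'=d_x(\lambda-2y),\qquad d_y'=d_y(\lambda-2z),\qquad d_z'=d_z(\lambda-2x).
\end{equation}
The second is met by linearizing at the center. We also record, directly from \eqref{six},
\begin{equation}\label{sums}
\begin{aligned}
\xi'&=\xi(2\lambda-\kappa x-4y)+2\eta x,\\
y'&=y(\lambda-2z)-2\kappa\eta+4\zeta,\\
z'&=z(\lambda-2x)-2\kappa\zeta+4\xi .
\end{aligned}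
\end{equation}

\begin{proposition}\label{prop:six}
Let $\kappa>4$. For Lebesgue-almost every initial point in $\Delta^\circ$ the solution of \eqref{six} does not converge as $\tau\to\infty$. More precisely, this holds for every initial point with $d_xd_yd_z\ne0$ outside the null set $\mathcal N$ described in Step 3.
\end{proposition}

\begin{proof}
\emph{Step 1: possible limits.} Consider a solution in $\Delta^\circ$ that converges and has $d_xd_yd_z\ne0$ at $\tau=0$. By \eqref{diff},
\[
\ln|d_x(\tau)|=\ln|d_x(0)|+\int_0^\tau(\lambda-2y).
\]
As $|d_x|\le1$, the limiting values satisfy $\lambda\le2y$. Similarly $\lambda\le2z$ and $\lambda\le2x$. Apply Lemma~\ref{lem:limits} to the limiting values with $h=(2\kappa-4)(\xi+\eta+\zeta)$. Since $2\kappa-4>0$, we get $\xi=\eta=\zeta=0$ in the limit. So the limit is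
\begin{itemize}
\item a \emph{center}: $x=y=z=\frac13$ and $\xi=\eta=\zeta=0$ (eight points, one for each choice of which of $x_\pm$, which of $y_\pm$ and which of $z_\pm$ equals $\frac13$), or
\item a \emph{vertex}: one of $x,y,z$ is $1$, the other two are $0$, and $\xi=\eta=\zeta=\lambda=0$.
\end{itemize}

\emph{Step 2: vertices are impossible.} By cyclic symmetry suppose $x\to1$, so that $y,z,\xi,\eta,\zeta,\lambda\to0$. As in the model we want $z=O(y^2)$. Now $z$ is fed by $4\xi$, and $\xi$ in turn by $2\eta x$, so we first show $\xi=O(y^2)$, starting from $\eta\le y^2/4$. By \eqref{sums}, using $\lambda,\zeta\ge0$ and $x\le1$, we have for all large $\tau$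
\[
\xi'\le-3\xi+\tfrac12y^2,\qquad y'\ge y\big(-2z-\tfrac\kappa2y\big)\ge-\tfrac18y,\qquad z'\le-z+4\xi,
\]
because $2\lambda-\kappa x-4y\to-\kappa<-4$ and $\lambda-2x\to-2$.

Put $\rho=\xi/y^2$. Then eventually $\rho'=\xi'/y^2-2\rho y'/y\le-3\rho+\frac12+\frac14\rho=-\frac{11}4\rho+\frac12$. Thus $\limsup\rho\le\frac2{11}$, and eventually $\rho\le\frac14$. Put $\sigma=z/y^2$. Then eventually $\sigma'\le-\sigma+4\rho+\frac14\sigma\le-\frac34\sigma+1$. Thus $\limsup\sigma\le\frac43$, and eventually $z\le2y^2$. Since $\lambda\ge2(xy+yz+zx)$ and $1-x-y=z$,
\[
\lambda-2z\ge2xy-2z(1-x-y)=2xy-2z^2\ge2xy-8y^4=2y(x-4y^3)>0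
\]
for all large $\tau$. By \eqref{diff}, $|d_y|$ is positive and eventually nondecreasing. But $|d_y|\le y\to0$, a contradiction. (For the vertices $y=1$ and $z=1$ the contradiction comes from $d_z$ and $d_x$ respectively.)

\emph{Step 3: centers attract only a null set.} By the three exchange symmetries it suffices to treat the center $e$ with $x_+=y_+=z_+=\frac13$ and $x_-=y_-=z_-=0$; there $\lambda=\frac23$. We view \eqref{six}, \eqref{lambda} as a polynomial vector field on the $5$-dimensional hyperplane $x+y+z=1$. The face $x_-=y_-=z_-=0$ is invariant, so the linearization at $e$ is block triangular, with a block of size $3$ for the minus variables and a block of size $2$ for the face.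

\emph{Minus block.} Since $\eta=y_+y_-$ has differential $\frac13\delta y_-$ at $e$,
\[
\delta x_-'=\Big(\frac23-\frac\kappa3-\frac23\Big)\delta x_-+\frac23\,\delta y_-=-\frac\kappa3\,\delta x_-+\frac23\,\delta y_-,
\]
and cyclically. The eigenvalues are $-\frac\kappa3+\frac23\omega$ with $\omega^3=1$. Their real parts are at most $-\frac{\kappa-2}3<0$.

\emph{Face block.} On the face the system is \eqref{rps}. For tangent vectors, $\delta x+\delta y+\delta z=0$, so $\delta\lambda=\frac43(\delta x+\delta y+\delta z)=0$, and since $\lambda-2y=0$ at $e$ we get $\delta x'=\frac13(\delta\lambda-2\delta y)=-\frac23\delta y$, and cyclically. The eigenvalues on tangent vectors are $-\frac23e^{\pm2\pi i/3}=\frac13\mp\frac i{\sqrt3}$.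

So $e$ is hyperbolic, with a $3$-dimensional stable and a $2$-dimensional unstable space. By the stable manifold theorem (see \cite[\S2.7]{Perko}), there are a neighborhood $U$ of $e$ and a $C^1$ embedded $3$-dimensional disc $W(e)$ such that every forward orbit that stays in $U$ lies in $W(e)$. An orbit converging to $e$ therefore eventually lies in $W(e)$, which is a null set in dimension $5$. For $n\ge0$ the time-$n$ map $\phi_n:\Delta^\circ\to\Delta^\circ$ is defined and is a diffeomorphism onto an open subset, so $\phi_n^{-1}(W(e))$ is null. Every point of $\Delta^\circ$ whose orbit converges to $e$ lies in $\bigcup_{n\ge0}\phi_n^{-1}(W(e))$, a null set. Hence the set $\mathcal N\subset\Delta^\circ$ of all points whose orbits converge to one of the eight centers is null.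

\emph{Conclusion.} The set $\{d_xd_yd_z=0\}$ is contained in a union of three hyperplanes, hence null. A solution starting in $\Delta^\circ$ outside $\mathcal N\cup\{d_xd_yd_z=0\}$ cannot converge: by Step 1 its limit would be a center or a vertex, the first is excluded by the definition of $\mathcal N$, and the second by Step 2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Section~\ref{sec:graph}, the flow on $G_m$ starting at \eqref{init} converges if and only if the solution of \eqref{six} with $\kappa=4+\frac4m>4$ and initial values $x_\pm=5\alpha_\pm$, $y_\pm=5\beta_\pm$, $z_\pm=5\gamma_\pm$ converges. The parameters $(\alpha_\pm,\beta_\pm,\gamma_\pm)$ correspond to points of $\Delta^\circ$ by a scaling, which preserves null sets. By Proposition~\ref{prop:six}, convergence fails for almost every choice of parameters.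
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKLMPS}
David Cushing, Supanat Kamtue, Shiping Liu, Florentin M\"unch, Norbert Peyerimhoff, Ben Snodgrass,
\emph{Bakry-\'Emery curvature sharpness and curvature flow in finite weighted graphs. II. Implementation},
arXiv:2212.12401 (2022).

\bibitem{Perko}
Perko, \emph{Differential Equations and Dynamical Systems}.

\end{thebibliography}

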